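# Separable algebras over the stable module category that are not permutation algebras

Throughout, $k$ is a field of characteristic $p>0$, $G$ is a finite group with $p\mid |G|$, and $S$ is a Sylow $p$-subgroup of $G$. Modules are finitely generated. The question below is asked for separably closed $k$, but nothing in the proofs uses this. For a subgroup $L\le G$, $M|_L$ denotes restriction. $O^{p'}(G)$ is the subgroup generated by all elements of $p$-power order ("$p$-elements"), and $O_p(G)$ is the largest normal $p$-subgroup. For a truth value we write $[\cdots]\in\{0,1\}$.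

## 1. Stable modules, separable algebras, permutation algebras

**Definition (stable module category).** $\mathrm{stmod}(kG)$ has the finitely generated $kG$-modules as objects. Its morphisms are the $kG$-maps modulo those that factor through a projective module. Tensoring over $k$ with the diagonal action preserves projectives, so $\otimes=\otimes_k$ descends and makes $\mathrm{stmod}(kG)$ a tensor-triangulated category with unit $k$. Projectives become zero. If $p\nmid |L|$ then $kL$ is semisimple and $\mathrm{stmod}(kL)=0$.

*Example.* For $G=C_p$ the indecomposable modules are the Jordan blocks $J_1=k,J_2,\dots,J_p$. Only $J_p=kG$ is projective, so exactly $J_1,\dots,J_{p-1}$ survive.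

We need six textbook facts.

**Fact 1 (traces).** For $L\le G$ and a $kL$-map $h:M\to N$ between $kG$-modules put $\mathrm{Tr}_L^G(h)=\sum_{g\in G/L}ghg^{-1}$, a $kG$-map. *A $kG$-map factors through a projective if and only if it is $\mathrm{Tr}_1^G(h)$ for some $k$-linear $h$.* Indeed $\mathrm{Tr}_1^G(h)$ is the composite $M\to kG\otimes_k M\to N$ given by $m\mapsto\sum_g g\otimes g^{-1}m$ and $g\otimes m\mapsto g\,h(m)$, where $G$ acts on the middle term through the left factor only, so that it is free. Conversely, on a free module $(kG)^m$ the identity is $\mathrm{Tr}_1^G(\pi)$ with $\pi$ the projection to the coefficients at $1\in G$. So a map $vu$ through a free module is $\mathrm{Tr}_1^G(v\pi u)$, and a map through a projective also factors through a free module.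

**Fact 2 (endomorphisms of the unit).** If $p\mid |L|$ then $\mathrm{End}_{\mathrm{stmod}(kL)}(k)=k$, since by Fact 1 the maps $k\to k$ through projectives are the multiples of $|L|=0$. Hence, for a $p$-group $Q\ne1$, the full subcategory of $\mathrm{stmod}(kQ)$ on the objects $k^n$ is, with its tensor product, that of finite-dimensional vector spaces. In particular algebra maps $k^n\to k^m$ in $\mathrm{stmod}(kQ)$ are ordinary ones and correspond to maps of sets $[m]\to[n]$. (An algebra map $k^n\to k$ sends the standard idempotents to orthogonal idempotents of $k$ with sum $1$, so it is a coordinate projection.)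

**Fact 3 (transfer).** Since $\mathrm{Tr}_L^G\mathrm{Tr}_1^L=\mathrm{Tr}_1^G$, Fact 1 shows that $\mathrm{Tr}=\mathrm{Tr}_L^G$ is well defined on stable classes. For $G$-maps $u,v,f$,
$$\mathrm{Tr}(vhu)=v\,\mathrm{Tr}(h)\,u,\qquad 1\otimes\mathrm{Tr}(h)=\mathrm{Tr}(1\otimes h),\qquad \mathrm{Tr}(f|_L)=[G:L]\,f,\tag{1}$$
and similarly for $\mathrm{Tr}(h)\otimes1$. If $p\nmid[G:L]$, then restriction $\mathrm{stmod}(kG)\to\mathrm{stmod}(kL)$ is faithful by the third rule. It also reflects isomorphisms: if $h$ is inverse to $f|_L$ and $u=[G:L]^{-1}\mathrm{Tr}(h)$, then $fu=[G:L]^{-1}\mathrm{Tr}(fh)=\mathrm{id}$, and likewise $uf=\mathrm{id}$.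

**Fact 4 (idempotents split in $\mathrm{stmod}(kG)$).** The map from $\mathrm{End}_{kG}(M)$ to the stable endomorphism ring is a surjection of finite-dimensional algebras, and idempotents lift along it. To see this, lift the idempotent to some $a$. The commutative algebra $k[a]$ is a product of local rings, in each of which $a$ is nilpotent or invertible. Let $\tilde e\in k[a]$ be the sum of the identities of the factors where $a$ is invertible. The image of $k[a]$ in the stable endomorphism ring is a product of quotients of these local rings, and in each quotient the image of $a$ is idempotent. So it is $0$ where $a$ is nilpotent and $1$ where $a$ is invertible, that is, $\tilde e$ and $a$ have the same image. Finally $\tilde e$ splits in modules.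

**Fact 5 (stable isomorphism).** $M\cong N$ in $\mathrm{stmod}(kG)$ if and only if $M\oplus P\cong N\oplus P'$ with $P,P'$ projective. By Krull–Schmidt, the multiplicity of a non-projective indecomposable summand is a stable invariant.

**Fact 6 (orbit counting).** If a $p$-group $Q$ acts on a finite set $Z$, then $|Z|\equiv|Z^Q|$ modulo $p$.

**Definition (separable commutative algebra).** A commutative algebra in a tensor category is an object $A$ with $\mu:A\otimes A\to A$ and $\eta:\mathbb 1\to A$, associative, unital and commutative. It is *separable* if there is $\sigma:A\to A\otimes A$ with $\mu\sigma=\mathrm{id}_A$ and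
$$(\mu\otimes1)(1\otimes\sigma)=\sigma\mu=(1\otimes\mu)(\sigma\otimes1).$$

*Example.* In vector spaces, $k^n$ with basis idempotents $e_i$ is separable via $\sigma(e_i)=e_i\otimes e_i$. The algebra $k[\varepsilon]/\varepsilon^2$ is not. For $s=\sigma(1)=a+b\,\varepsilon\otimes1+c\,1\otimes\varepsilon+d\,\varepsilon\otimes\varepsilon$, bilinearity forces $(\varepsilon\otimes1)s=(1\otimes\varepsilon)s$, that is, $a\,\varepsilon\otimes1+c\,\varepsilon\otimes\varepsilon=a\,1\otimes\varepsilon+b\,\varepsilon\otimes\varepsilon$. So $a=0$, while $\mu(s)=a+(b+c)\varepsilon$ should be $1$.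

**Definition (permutation algebra).** For a finite $G$-set $X$, the module $kX$ with $x\cdot y=\delta_{x,y}x$ and unit $\sum_{x}x$ is a commutative algebra. It is separable via $\sigma(x)=x\otimes x$, because $(\mu\otimes1)(x\otimes y\otimes y)=\delta_{x,y}\,x\otimes x=\sigma(xy)$ and symmetrically. Its image in $\mathrm{stmod}(kG)$ is again a separable commutative algebra.

*Example.* Let $G=\mathfrak S_3$, $p=2$, $X=G/S$. As an $S$-set, $X$ is a fixed point plus a free orbit. So over $S$ the algebra $kX$ is $k\times kS$ (with $kS$ a module-theoretic projective), and $\eta:k\to kX$ is stably an isomorphism over $S$. By Fact 3 it is an isomorphism: $k\cong k[G/S]$ as algebras in $\mathrm{stmod}(k\mathfrak S_3)$. Thus $X$ is not determined by $kX$; free orbits are invisible.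

The last remark has a version for maps. A $kG$-map $f:kY\to kX$ is the same as a $G$-invariant function $f(x,y)$ on $X\times Y$, its *kernel*, through $f(y)=\sum_xf(x,y)x$. Composition is $(ff')(x,z)=\sum_yf(x,y)f'(y,z)$.

**Lemma 1.** If the kernels of two $kG$-maps $kY\to kX$ agree at all $(x,y)$ fixed by some nontrivial $p$-subgroup of $G$, then the maps are equal in $\mathrm{stmod}(kG)$.

*Proof.* The difference of the kernels is a combination of indicator functions $1_O$ of orbits $O\cong G/K$ in $X\times Y$ with $p\nmid|K|$. The map with kernel $1_O$ is the composite $kY\to kO\to kX$ given by $y\mapsto\sum_{o\in O,\ \mathrm{pr}_Y(o)=y}o$ and $o\mapsto\mathrm{pr}_X(o)$. The module $kO\cong k[G/K]$ is projective, being the summand of $kG$ cut out by the idempotent $|K|^{-1}\sum_{g\in K}g$. $\square$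

We use Lemma 1 also with a subgroup $Q$ in place of $G$.

## 2. Balmer's question and its answer

With $k$ separably closed, Balmer showed that in the category of $kG$-modules itself every separable commutative algebra is isomorphic to $kX$ for some finite $G$-set $X$. The question (Balmer) is whether passing to the stable category creates anything else:

> Let $A\in\mathrm{stmod}(kG)$ be a separable commutative algebra. Is there a finite $G$-set $X$ with $A\simeq kX$, as commutative algebras in $\mathrm{stmod}(kG)$?

The answer is positive when $G$ is a cyclic $p$-group (Balmer–Carlson) and when $G$ is a $p$-group of $p$-rank one (Naumann–Pol). The source of the problem is Niko Naumann, Luca Pol, Maxime Ramzi, "Separable commutative algebras in equivariant homotopy theory", arXiv:2411.06845 (2024). In general the answer is no, in every characteristic.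

**Theorem A.**
1. Let $p$ be odd, $2p<n<3p$ and $G=\mathfrak S_n$. There is a separable commutative algebra $A\in\mathrm{stmod}(kG)$ with $A|_S\cong k^2$ as algebras which is not isomorphic, even as an object, to $kX$ for any finite $G$-set $X$.
2. Let $p=2$ and $G=\mathrm{PSL}_2(11)$. There is such an $A$ with $A|_S\cong k^3$.

Both algebras are as simple as possible over the Sylow subgroup, and we give this class a name.

**Definition.** A commutative algebra $A$ in $\mathrm{stmod}(kG)$ is *locally split* if $A|_S\cong k^n$ as algebras for some $n\ge0$.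

*Example.* The algebra $k$ is locally split. So is $k[G/O^{p'}(G)]$, on which $S$ acts trivially. If $G=C_p$, then $J_1\oplus kG=k[X]$ with $X$ a point plus a free orbit is locally split, stably equal to $k$. For $G=C_4$ and $p=2$, the algebra $k[C_4/C_2]$ is an indecomposable non-projective module of dimension $2$, so it is not locally split (Fact 5).

**Lemma 2.** If $A|_S$ is separable, then $A$ is separable. In particular locally split algebras are separable.

*Proof.* Let $\sigma_S$ be a section over $S$ and $\sigma=[G:S]^{-1}\mathrm{Tr}_S^G(\sigma_S)$. By (1), $\mu\sigma=[G:S]^{-1}\mathrm{Tr}(\mu\sigma_S)=[G:S]^{-1}\mathrm{Tr}(\mathrm{id})=\mathrm{id}$. Also by (1), $(\mu\otimes1)(1\otimes\sigma)=[G:S]^{-1}\mathrm{Tr}\big((\mu\otimes1)(1\otimes\sigma_S)\big)=[G:S]^{-1}\mathrm{Tr}(\sigma_S\mu)=\sigma\mu$, and the other identity is the same. Finally $k^n$ is separable. $\square$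

If $A$ is locally split and $Q\ne1$ is any $p$-subgroup, then $A|_Q\cong k^n$ as algebras. To see this, choose $g$ with $Q\le gSg^{-1}$. If $(\alpha_j):A|_S\to k^n$ is an algebra isomorphism, then $(\alpha_j\circ g^{-1})$ is one over $gSg^{-1}$, hence over $Q$. For such $Q$ put
$$F_A(Q)=\mathrm{Alg}_{\mathrm{stmod}(kQ)}(A|_Q,k).$$
By Fact 2 this is the set of the $n$ coordinate projections, and $A|_Q\cong k^{F_A(Q)}$. For $Q'\le Q$ the restriction of stable classes $r^Q_{Q'}:F_A(Q)\to F_A(Q')$ is bijective. For $g\in G$ there is a bijection $c_g:F_A(Q)\to F_A(gQg^{-1})$, $\alpha\mapsto\alpha\circ g^{-1}$. If $q\in Q$, then $c_q=\mathrm{id}$, because $\alpha$ is $Q$-linear and $Q$ acts trivially on $k$.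

## 3. Normal Sylow subgroups, and where gluing breaks

**A $p$-group.** If $G=S$, a locally split algebra is $k^n=kX$ with $X$ a set of $n$ fixed points.

**A normal Sylow subgroup.** Let $S\trianglelefteq G$ and let $A$ be locally split. Then $G$ acts on $X=F_A(S)$ through the $c_g$. We claim $A\cong kX$. Over $S$ there is the algebra isomorphism $f_S:A|_S\to kX|_S$ whose coefficient at $\alpha\in X$ is $\alpha$. For $g\in G$, the coefficient of $gf_Sg^{-1}$ at $g\alpha$ is $\alpha\circ g^{-1}=c_g\alpha$, so $gf_Sg^{-1}=f_S$ in $\mathrm{stmod}(kS)$. Hence $f=[G:S]^{-1}\mathrm{Tr}_S^G(f_S)$ restricts to $f_S$. By Fact 3, $f$ is an algebra map (restriction is faithful) and an isomorphism (restriction reflects isomorphisms).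

**The natural next step** is to do this for all $G$: collect the sets $F_A(Q)$, which are all in bijection with each other, into one $G$-set $X$ with $X^Q\cong F_A(Q)$. The next lemma shows how rigid such an $X$ must be. Let $\mathcal S_p(G)$ be the poset of nontrivial $p$-subgroups; its components are those of the graph whose edges are inclusions.

**Lemma 3.** Let $X$ be a finite $G$-set with $kX|_S\cong k^n$ as objects of $\mathrm{stmod}(kS)$. Then $|X^Q|=n$ for every $p$-subgroup $Q\ne1$, and $X^Q=X^{Q'}$ for $1\ne Q'\le Q$. If $\mathcal S_p(G)$ is connected and $N=O^{p'}(G)$, then $X^Q=Y$ is independent of $Q$, the set $Y$ is $G$-stable, $N$ acts trivially on $Y$, and $kX|_N\cong k^n$ in $\mathrm{stmod}(kN)$.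

*Proof.* Transporting by a conjugating element, $kX|_Q\cong k^n$ for every $p$-subgroup $Q\neq 1$. As a module, $kX|_Q=\bigoplus k[Q/R]$ over the $Q$-orbits. Each $k[Q/R]$ is indecomposable, because $k$ is the only simple $kQ$-module and $\dim\mathrm{Hom}_{kQ}(k[Q/R],k)=1$. Moreover $k$ is not projective as $Q\ne1$. By Fact 5 the number of summands isomorphic to $k$, which is $|X^Q|$, equals $n$. If $1\ne Q'\le Q$, then $X^Q\subseteq X^{Q'}$ have the same size, so they are equal. In the connected case all $X^Q$ coincide. Then $gY=X^{gQg^{-1}}=Y$, and every $p$-subgroup fixes $Y$ pointwise, so $N$ does. A point of $X\setminus Y$ is fixed by no nontrivial $p$-subgroup, so $k[X\setminus Y]$ is projective, as in Lemma 1. Hence $kX\cong kY$ stably, and $kY|_N=k^{n}$. $\square$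

So suppose $\mathcal S_p(G)$ is connected. To show that $A$ is a permutation algebra we would have to show that $N\cap N_G(S)$ acts trivially on $F_A(S)$. Try it: $g\in N\cap N_G(S)$ is a product of $p$-elements $q_j$, and $q_j$ acts trivially on $F_A(Q)$ whenever $q_j\in Q$. To conclude for $F_A(S)$ one must identify the various $F_A(Q)$ with $F_A(S)$ along chains of inclusions. This is the point that fails: the identification may depend on the chain. A loop in $\mathcal S_p(G)$ may induce a nontrivial permutation of $F_A(S)$, whereas for $kX$ all these identifications are equalities $X^Q=X^{Q'}$. To answer the question negatively we must construct an algebra with such monodromy.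

## 4. Systems of finite sets over a $G$-set

**Definition.** A *$p$-system* consists of a finite $G$-set $\Omega$ with $p\nmid|\Omega|$, a finite $G$-set $T$ with a $G$-map $T\to\Omega$ (fibers $T_x$), and, for all $x,y\in\Omega$ with $p\mid|G_x\cap G_y|$ (written $x\sim y$), a bijection $\varphi_{yx}:T_x\to T_y$ such that

- (S1) $\varphi_{gy,gx}(gt)=g\varphi_{yx}(t)$;
- (S2) $\varphi_{zy}\varphi_{yx}=\varphi_{zx}$ if $p\mid|G_x\cap G_y\cap G_z|$;
- (S3) every $p$-subgroup of $G_x$ acts trivially on $T_x$.

By (S2) with $x=y=z$, $\varphi_{xx}=\mathrm{id}$ if $x\sim x$. The relation $\sim$ is symmetric but not transitive in general, and (S2) demands compatibility only for triples with a *common* $p$-element in their stabilizers. This leaves room for monodromy.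

*Example (constant system).* Let $T=\Omega\times F$ with $G$ acting trivially on the finite set $F$, and let the $\varphi_{yx}$ be the identity of $F$. All conditions are clear.

*Example (the one to keep in mind).* Let $p=3$ and $G=\mathfrak S_7$. Let $\Omega$ be the set of unordered pairs $x=\{C,D\}$ of disjoint $3$-subsets of $\{1,\dots,7\}$. Then $|\Omega|=7!/(2\cdot 3!\cdot3!)=70\equiv1$ modulo $3$. Let $T_x=x$, a two-element set. We will see in Section 7 that distinct $x,y$ satisfy $x\sim y$ exactly when they share one member, and that we get a $3$-system when $\varphi_{yx}$ sends the shared member to itself and the other member to the other member.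

How should a $p$-system produce an algebra? The obvious candidate is the algebra of flat sections
$$A_0=\{v\in kT:\ v_{\varphi_{yx}(t)}=v_t\ \text{ for all } x\sim y,\ t\in T_x\},$$
a subalgebra of $kT$ in honest $kG$-modules. It is useless here. Let $\approx$ be the equivalence relation on $T$ generated by $t\approx\varphi_{yx}(t)$. By (S1) $G$ permutes the classes, and $A_0$ has the indicator functions of classes as basis, so $A_0=k[T/{\approx}]$ is a permutation algebra. In the $\mathfrak S_7$ example even more is lost. Write the element $C\in T_{\{C,D\}}$ as the ordered pair $(C,D)$. Then $(C,D)\approx(C',D)$ and $(C,D)\approx(C,D')$ whenever these are disjoint pairs. With a spare point $s\notin C\cup D$ and $c\in C$, $d\in D$,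
$$(C,D)\approx(C-c+s,\,D)\approx(C-c+s,\,D-d+c)\approx(C-c+d,\,D-d+c),$$
so $c$ and $d$ can be exchanged. Three exchanges give $(C,D)\approx(D,C)$, and the same moves, together with exchanges with the spare point, join any two ordered pairs. So $A_0=k$, although each fiber has two elements.

Global flatness asks too much. By Lemma 1 the stable category only looks at points fixed by a common nontrivial $p$-subgroup, and there (S2) holds without reservation. So instead of imposing flatness we *average*: send $t\in T_x$ to the mean of all its transports $\varphi_{zx}(t)$.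

## 5. The averaging idempotent

Fix a $p$-system. For a $p$-group $Q\le G$, Fact 6 gives $|\Omega^Q|\equiv|\Omega|\not\equiv0$ modulo $p$; in particular $\Omega^Q\ne\emptyset$. Let $e:kT\to kT$ have the kernel (for $t\in T_x$, $t'\in T_z$)
$$e(t',t)=|\Omega|^{-1}\ \text{ if }x\sim z\text{ and }\varphi_{zx}(t)=t',\qquad e(t',t)=0\ \text{ otherwise.}\tag{2}$$
It is $G$-invariant by (S1). We use two observations, for a $p$-subgroup $Q\ne1$:

- (O1) All points of $\Omega^Q$ are related by $\sim$, and $\varphi_{zy}\varphi_{yx}=\varphi_{zx}$ for all $x,y,z\in\Omega^Q$ (by (S2), since $Q\le G_x\cap G_y\cap G_z$).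
- (O2) An element $s\in T_y$ is $Q$-fixed if and only if $y\in\Omega^Q$ (by (S3)). So modulo $p$ the size of a $Q$-stable subset of $T$ is the number of its elements lying over $\Omega^Q$.

Let $\mu_T,\eta_T$ be the structure maps of $kT$, with kernels $\mu_T(t';t_1,t_2)=[t'=t_1=t_2]$ and $\eta_T(t')=1$.

**Lemma 4.** In $\mathrm{stmod}(kG)$: (a) $e^2=e$; (b) $e\,\mu_T(e\otimes e)=\mu_T(e\otimes e)$; (c) $e\,\eta_T=\eta_T$.

*Proof.* By Lemma 1 it suffices to compare kernels at tuples of elements of $T$ fixed by some $p$-subgroup $Q\ne1$. Say these elements lie over $z,x,\dots\in\Omega^Q$. Each sum over $s\in T$ below is a constant times the size of a $Q$-stable set of $s$, since $e$ is invariant and the other entries are $Q$-fixed. By (O2) only those $s$ over points $y\in\Omega^Q$ count, and for them (O1) applies.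

(a) At $(t',t)$ over $(z,x)$, for each $y\in\Omega^Q$ the only possible $s$ is $\varphi_{yx}t$, so
$$\sum_se(t',s)e(s,t)=|\Omega|^{-2}\,\#\{y\in\Omega^Q:\varphi_{zy}\varphi_{yx}t=t'\}=|\Omega|^{-2}\,|\Omega^Q|\,[\varphi_{zx}t=t']=|\Omega|^{-1}[\varphi_{zx}t=t']=e(t',t)\quad\text{in }k.$$

(b) At $(t';t_1,t_2)$ over $(z;x_1,x_2)$ the left side is $\sum_se(t',s)e(s,t_1)e(s,t_2)$. For $y\in\Omega^Q$ we need $s=\varphi_{yx_1}t_1=\varphi_{yx_2}t_2$ and $\varphi_{zy}s=t'$. By (O1) this happens, for exactly one $s$, if and only if $\varphi_{zx_1}t_1=t'=\varphi_{zx_2}t_2$. So the left side is $|\Omega|^{-3}|\Omega^Q|\,[\varphi_{zx_1}t_1=t'=\varphi_{zx_2}t_2]=|\Omega|^{-2}[\cdots]$. The right side is $e(t',t_1)e(t',t_2)=|\Omega|^{-2}[\cdots]$ with the same bracket.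

(c) At $t'\in T_z$ the left side is $\sum_se(t',s)$. For each $y\in\Omega^Q$ exactly one $s\in T_y$ has $\varphi_{zy}s=t'$, so the sum is $|\Omega|^{-1}|\Omega^Q|=1$. $\square$

*The stable category is needed.* In the $\mathfrak S_7$ example (where $|\Omega|^{-1}=1$) let $x=\{123,456\}$ and $z=\{457,126\}$. They share no member, so $x\not\sim z$ and $e$ vanishes there. The pairs sharing a member with both must consist of one member of each. Only $y=\{123,457\}$ is disjoint, because $123\cap126$, $456\cap457$, $456\cap126$ are nonempty. Transport $x\to y\to z$ sends $123\mapsto123\mapsto126$. So $e^2$ has the entry $1$ at $\big((z,126),(x,123)\big)$, while $e$ has the entry $0$. As a module map, $e$ is not idempotent.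

**Construction of $A(T)$.** By Fact 4 split $e=ir$ in $\mathrm{stmod}(kG)$ with $i:A\to kT$, $r:kT\to A$, $ri=\mathrm{id}_A$. Then $ei=i$. Put $\mu_A=r\mu_T(i\otimes i)$ and $\eta_A=r\eta_T$. By Lemma 4(b),(c),
$$i\mu_A=e\mu_T(ei\otimes ei)=e\mu_T(e\otimes e)(i\otimes i)=\mu_T(e\otimes e)(i\otimes i)=\mu_T(i\otimes i),\qquad i\eta_A=e\eta_T=\eta_T.$$
The axioms for $A$ follow from those for $kT$ after composing with the split monomorphism $i$. For example, $i\mu_A(\mu_A\otimes1)=\mu_T(i\mu_A\otimes i)=\mu_T(\mu_T\otimes1)(i\otimes i\otimes i)$, and the same computation on the other side gives $\mu_T(1\otimes\mu_T)(i\otimes i\otimes i)$. Likewise $i\mu_A(\eta_A\otimes1)=\mu_T(\eta_T\otimes i)=i$. Commutativity is the same. So $A=A(T)$ is a commutative algebra and $i$ is an algebra map.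

*Example.* For the constant system $T=\Omega\times F$, at fixed pairs $e$ agrees with the kernel $|\Omega|^{-1}[f=f']$. This is the composite $kT\to kF\to kT$, $(x,f)\mapsto f$, $f\mapsto|\Omega|^{-1}\sum_x(x,f)$. The composite in the other order is $\mathrm{id}_{kF}$. So $A(T)\cong k^F$.

For $t\in T$ put $\alpha_t=\mathrm{pr}_t\circ i:A\to k$, where $\mathrm{pr}_t$ is the coefficient at $t$. This is a morphism in $\mathrm{stmod}(kG_t)$.

**Lemma 5.** Let $Q\ne1$ be a $p$-subgroup and $x\in\Omega^Q$. Then $(\alpha_t)_{t\in T_x}:A|_Q\to k^{T_x}$ is an isomorphism of algebras in $\mathrm{stmod}(kQ)$. If also $y\in\Omega^Q$, then $\alpha_{\varphi_{yx}t}=\alpha_t$ in $\mathrm{stmod}(kQ)$ for $t\in T_x$. In particular $A(T)$ is locally split, hence separable.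

*Proof.* The purpose is to show that over $Q$ the image of $e$ is one fiber. Let $\rho:kT\to kT_x$ be the coordinate projection, a $Q$-linear unital algebra map; $kT_x=k^{T_x}$ has trivial action by (S3). Let
$$\psi:kT_x\to kT,\qquad t\mapsto\sum_{y\sim x}\varphi_{yx}(t).$$
It is $Q$-linear, since $q\varphi_{yx}(t)=\varphi_{qy,qx}(qt)=\varphi_{qy,x}(t)$ by (S1), $qx=x$ and (S3). As $x\sim x$ and $\varphi_{xx}=\mathrm{id}$, $\rho\psi=\mathrm{id}$.

We now evaluate kernels at pairs fixed by some $R$ with $1\ne R\le Q$. Note $x\in\Omega^R$, so (O1) for $R$ applies to $x$ and the points below.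

- *$\psi\rho e=e$ stably.* For $t\in T_w$, $t'\in T_z$ with $w,z\in\Omega^R$: $(\psi\rho e)(t',t)=\sum_{s\in T_x}[\varphi_{zx}s=t']\,e(s,t)=|\Omega|^{-1}[\varphi_{zx}\varphi_{xw}t=t']=|\Omega|^{-1}[\varphi_{zw}t=t']=e(t',t)$.
- *$e\psi=\psi$ stably.* For $t\in T_x$, $t'\in T_z$ with $z\in\Omega^R$: $(e\psi)(t',t)$ is $|\Omega|^{-1}$ times the size of the $R$-stable set of those $s=\varphi_{yx}t$ (with $y\sim x$, $y\sim z$) for which $\varphi_{zy}s=t'$. By (O2) and (O1) this is $|\Omega|^{-1}|\Omega^R|\,[\varphi_{zx}t=t']=[\varphi_{zx}t=t']=\psi(t',t)$.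

Hence $(\rho i)(r\psi)=\rho e\psi=\rho\psi=\mathrm{id}$ and $(r\psi)(\rho i)=r\psi\rho e i=rei=ri=\mathrm{id}$. So the algebra map $\rho i=(\alpha_t)_{t\in T_x}$ is an isomorphism.

For the second claim, $\alpha_t=\mathrm{pr}_t\,e\,i$, so it suffices that $\mathrm{pr}_te=\mathrm{pr}_{\varphi_{yx}t}e$ in $\mathrm{stmod}(kQ)$. For $s\in T_w$ fixed by $R$, $1\ne R\le Q$, apply the bijection $\varphi_{yx}$ and (O1):
$$e(t,s)=|\Omega|^{-1}[\varphi_{xw}s=t]=|\Omega|^{-1}[\varphi_{yw}s=\varphi_{yx}t]=e(\varphi_{yx}t,s).$$

Finally, take $Q=S$ and any $x\in\Omega^S\neq\emptyset$, and use Lemma 2. $\square$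

## 6. Counting stable invariants

This section shows that nontrivial monodromy is visible on the underlying object, through $\mathrm{Hom}(k,A)$ over $N$.

**Proposition 6.** Assume $\mathcal S_p(G)$ is connected and let $N=O^{p'}(G)$. Let $T$ be a $p$-system and $x_0\in\Omega^S$. If $N\cap G_{x_0}$ acts nontrivially on $T_{x_0}$, then $A=A(T)$ is not isomorphic as an object of $\mathrm{stmod}(kG)$ to $kX$ for any finite $G$-set $X$.

*Proof.* Let $n=|T_{x_0}|$. Note $S\le N$, so $p\mid|N|$ and $p\nmid[N:S]$.

**Step 1: $\dim_k\mathrm{Hom}_{\mathrm{stmod}(kN)}(k,A)<n$.** Let $f:k\to A$ be a morphism in $\mathrm{stmod}(kN)$. Represent $if:k\to kT$ by an $N$-invariant vector $v=\sum v_tt$. For $t\in T_{x_0}$ we have $\alpha_tf=\mathrm{pr}_tif=v_t$ in $\mathrm{End}_{\mathrm{stmod}(kS)}(k)=k$; here $S$ fixes $t$ by (S3). By Lemma 5 for $Q=S$, the tuple $(v_t)_{t\in T_{x_0}}$ determines $f|_S$, and $f|_S$ determines $f$ by Fact 3 for $S\le N$. So the linear map $f\mapsto(\alpha_tf)_{t\in T_{x_0}}$ is injective. As $v$ is $N$-invariant, $v_{gt}=v_t$ for $g\in N\cap G_{x_0}$. So the dimension is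 at most the number of orbits of $N\cap G_{x_0}$ on $T_{x_0}$, which is less than $n$.

**Step 2: if $A\cong kX$ the dimension is $n$.** By Lemma 5, $kX|_S\cong A|_S\cong k^n$. Lemma 3 gives $A|_N\cong kX|_N\cong k^n$, so $\dim\mathrm{Hom}_{\mathrm{stmod}(kN)}(k,A)=n$ by Fact 2. This contradicts Step 1. $\square$

## 7. Pairs of $p$-subsets and the groups $\mathfrak S_n$, $2p<n<3p$

This section proves Theorem A(1). Let $p$ be odd, $G=\mathfrak S_n$, $b=n-2p\in\{1,\dots,p-1\}$.

**Step 1: the $p$-elements.** Since $p^2\ge3p>n$, a nontrivial $p$-element $q$ is a product of one or two disjoint $p$-cycles. Let $\Omega$ be the set of unordered pairs $x=\{C,D\}$ of disjoint $p$-subsets of $[n]$. Suppose $q$ stabilizes $x$. As $q$ has odd order, it stabilizes both members of $x$.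

- If $q$ has two $p$-cycles, it has $b<p$ fixed points, so its only invariant $p$-subsets are the two supports. Hence $x$ is the pair of supports.
- If $q$ is one $p$-cycle with support $C$, an invariant $p$-subset is $C$ or lies in $[n]\setminus C$. As $n-p<2p$, two disjoint $p$-subsets cannot both lie in $[n]\setminus C$. Hence $C\in x$.

So if $x\sim y$, then $x=y$ or $x\cap y=\{C\}$ for a single $C$. (Conversely a $p$-cycle on a shared member stabilizes both.)

**Step 2: the system.** We have $|\Omega|=n!/(2\,p!^2\,b!)$, prime to $p$ because $n!$ is divisible by $p^2$ and not by $p^3$. Let $T=\{(x,C):C\in x\}$, so $T_x=x$. Put $\varphi_{xx}=\mathrm{id}$. If $x\sim y$ and $x\cap y=\{C\}$, let $\varphi_{yx}$ send $C\mapsto C$ and the other member of $x$ to the other member of $y$.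

(S3): a $p$-subgroup of $G_x$ permutes the two members of $x$ trivially, as $p$ is odd. (S1): the definition uses only the sets involved, so it is preserved by $G$. (S2): let a nontrivial $p$-element $q$ stabilize $x,y,z$. In the two-cycle case $x=y=z$ and there is nothing to show. In the one-cycle case $C\in x\cap y\cap z$, where $C$ is the support of $q$. Each of the bijections involved (identities included) sends $C\mapsto C$, hence other member to other member. So they compose correctly.

**Step 3: $\mathcal S_p(G)$ is connected.** Every nontrivial $p$-subgroup contains one of order $p$, generated by a $p$-cycle or by a product $c_1c_2$ of two disjoint $p$-cycles. The latter is joined to $\langle c_1\rangle$ through $\langle c_1,c_2\rangle$. So it suffices to connect subgroups generated by single $p$-cycles. Two of these with disjoint supports lie in a common subgroup of order $p^2$. Two with supports $C,C'$ satisfying $|C\cup C'|\le p+1$ (including $C=C'$) are both connected to $\langle d\rangle$, where $d$ is a $p$-cycle supported in $[n]\setminus(C\cup C')$; this set has at least $n-p-1\ge p$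 elements. Any two $p$-subsets of $[n]$ are joined by a chain exchanging one element at a time.

**Step 4: the action of $N\cap G_{x_0}$.** Elements of odd order are even permutations, so $N=O^{p'}(\mathfrak S_n)$ is a nontrivial normal subgroup contained in $\mathfrak A_n$. As $n\ge7$, $\mathfrak A_n$ is simple and $N=\mathfrak A_n$. Let $S=\langle c_1,c_2\rangle$ with supports $C,D$, and $x_0=\{C,D\}\in\Omega^S$. A permutation interchanging $C$ and $D$ by $p$ transpositions is odd. Composing with a transposition inside $C$ gives an element of $\mathfrak A_n\cap G_{x_0}$ that interchanges $C$ and $D$. So the action on $T_{x_0}$ is nontrivial.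

By Lemma 5 and Proposition 6, $A(T)$ is a separable commutative algebra with $A(T)|_S\cong k^2$, not isomorphic even as an object to any $kX$. $\square$

## 8. Cyclically oriented Klein four groups in $\mathrm{PSL}_2(11)$

This section proves Theorem A(2). Let $p=2$ and $G=\mathrm{PSL}_2(11)$, a simple group of order $660=4\cdot165$.

**Step 1: involutions, centralizers, Sylow subgroups.** Let $M\in\mathrm{SL}_2(\mathbb F_{11})$ map to an involution. Then $M\ne\pm1$ and $M^2=\pm1$. If $M^2=1$, then $M$ is diagonalizable with eigenvalues $\pm1$ and determinant $1$, so $M=\pm1$, which is excluded. So $M^2=-1$. As $-1$ is not a square modulo $11$, $X^2+1$ is irreducible and $\mathbb F_{11}[M]\cong\mathbb F_{121}$. All such $M$ are conjugate in $\mathrm{GL}_2(\mathbb F_{11})$, with centralizer $\mathbb F_{121}^\times$, so there are $120\cdot110/120=110$ of them. The determinant on $\mathbb F_{121}^\times$ is the norm to $\mathbb F_{11}^\times$, which is surjective, so they are already conjugate in $\mathrm{SL}_2(\mathbb F_{11})$. Since $M$ and $-M$ have the same image, $G$ has $55$ involutions,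 forming one class, with centralizers of order $660/55=12$.

Let $t$ be the image of $M$. An element of $C_G(t)$ lifts to $g$ with $gMg^{-1}=\pm M$. Those with sign $+$ are the elements of norm $1$ in $\mathbb F_{121}^\times$. They form a cyclic group of order $12$ containing $M$ and $-1$, with image cyclic of order $6$ containing $t$. The other six elements of $C_G(t)$ have lifts with $MgM^{-1}=-g$, so $\mathrm{tr}(g)=0$, $g^2=-\det g=-1$, and they are involutions. Thus $C_G(t)$ is dihedral of order $12$ and contains exactly $7$ involutions: $t$ and these six. If $s$ is one of the six, $\{1,t,s,st\}$ is a Klein four group of order $4$, so the Sylow $2$-subgroups are Klein four groups.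

Let $V$ be one. By Burnside's fusion theorem ($V$ is abelian and Sylow), elements of $V$ conjugate in $G$ are conjugate in $N_G(V)$, so $N_G(V)$ acts transitively on $V\setminus1$. As $V\le C_G(V)$ is Sylow in $G$, the group $N_G(V)/C_G(V)\le\mathrm{Aut}(V)\cong\mathfrak S_3$ has odd order, so it is $C_3$.

**Step 2: the system.** Let $\Omega$ be the set of Sylow $2$-subgroups. Then $|\Omega|$ is odd and $G_V=N_G(V)$. Let $T_V=V\setminus1$ with the conjugation action. All $2$-subgroups of $N_G(V)$ lie in its normal Sylow subgroup $V$, which acts trivially on $T_V$. This is (S3). For the same reason, $2$ divides $|G_V\cap G_W\cap\cdots|$ if and only if $V\cap W\cap\cdots\ne1$.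

Choose a cyclic orientation of $V_0\setminus1$ for one $V_0$ and transport it by $G$ to every $V\setminus1$. This is well defined because $N_G(V_0)$ acts on $V_0\setminus1$ through $C_3$, which preserves cyclic orientations. Put $\varphi_{VV}=\mathrm{id}$. If $V\cap W=\{1,t\}$, let $\varphi_{WV}:V\setminus1\to W\setminus1$ be the unique orientation-preserving bijection with $t\mapsto t$. (S1) holds since the orientations are $G$-invariant. (S2): if $1\ne t\in V\cap W\cap U$, every bijection $\varphi$ between two of these groups (identities included) is the unique orientation-preserving bijection fixing $t$, so they compose correctly.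

**Step 3: $\mathcal S_2(G)$ is connected.** Every nontrivial $2$-subgroup contains an involution, and distinct commuting involutions lie in a common Klein four group, hence in one component. Let $c$ be the number of involutions in a component. All involutions are conjugate, so $G$ permutes the components transitively and $c\mid55$. The $7$ involutions of $C_G(t)$ all commute with $t$, so $c\ge7$ and $c\in\{11,55\}$. If $c=11$, there are $5$ components, and the simple group $G$, acting nontrivially on them, would embed in $\mathfrak S_5$. This is impossible since $660>120$. So $c=55$.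

**Step 4: the action.** $N=O^{2'}(G)=G$ by simplicity. For $x_0=V=S$, the group $G_{x_0}=N_G(V)$ is transitive on the three-element set $T_V$.

By Lemma 5 and Proposition 6, $A(T)$ is separable with $A(T)|_S\cong k^3$ and is not isomorphic, even as an object, to any $kX$. This completes the proof of Theorem A. $\square$

## 9. The orbit groupoid and the classification of locally split algebras

The sets $F_A(Q)$ with their maps $r$ and $c_g$ are a representation of the following groupoid.

**Definition.** $\Pi$ is the groupoid with objects the nontrivial $p$-subgroups of $G$, generated by invertible arrows $r^Q_{Q'}:Q\to Q'$ (for $Q'\le Q$) and $c_g:Q\to gQg^{-1}$ (for $g\in G$). The relations are: $r$ is transitive and $r^Q_Q=\mathrm{id}$; $c_{gh}=c_gc_h$; $c_gr=rc_g$; and $c_q=\mathrm{id}_Q$ for $q\in Q$. Put $\Gamma=\mathrm{Aut}_\Pi(S)$. (This is the fundamental group of the orbit category of nontrivial $p$-subgroups.)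

*Example.* For $G=\mathfrak S_3$, $p=3$, the only object is $S=C_3$, and $\Gamma=G/S\cong C_2$. For $p=2$ the objects are three conjugate subgroups of order $2$ with only the arrows $c_g$, and $\Gamma=N_G(S)/S=1$.

$\Pi$ is connected: if $gQg^{-1}\le S$, then $Q\xrightarrow{c_g}gQg^{-1}\xleftarrow{r}S$. So evaluation at $S$ identifies functors $\Pi\to\{\text{finite sets}\}$ with finite $\Gamma$-sets. By the end of Section 2, $F_A$ is such a functor whenever $A$ is locally split; the relations are immediate from the definitions. An algebra map $f:A\to B$ induces a natural map $F_f:F_B\to F_A$, $\beta\mapsto\beta\circ f|_Q$.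

**Theorem B.** Locally split algebras are automatically separable. The assignment $A\mapsto F_A$ is a contravariant equivalence from locally split algebras in $\mathrm{stmod}(kG)$ to functors $\Pi\to\{\text{finite sets}\}$, i.e. to finite $\Gamma$-sets.

*Proof.* Separability is Lemma 2.

**Step 1: uniqueness of maps.** Let $A,B$ be locally split. A map $f:A\to B$ is determined by $f|_S$ (Fact 3). This is an algebra map between powers of $k$, so it is determined by $F_f(S)$ (Fact 2).

**Step 2: existence of maps.** Let $\theta:F_B\to F_A$ be natural and let $f_S:A|_S\to B|_S$ be the algebra map in $\mathrm{stmod}(kS)$ that induces $\theta_S$. We want to descend it by transfer, so for $g\in G$ and $Q=S\cap gSg^{-1}$ we first show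
$$f_S=gf_Sg^{-1}\quad\text{in }\mathrm{stmod}(kQ).\tag{3}$$
If $Q=1$ this category is $0$. Let $Q\ne1$. Both sides are algebra maps between powers of $k$ over $Q$, so we compare what they induce $F_B(Q)\to F_A(Q)$. As the restrictions $r$ are bijective and $\theta$ commutes with them, $f_S$ induces $\theta_Q$. Over $gSg^{-1}$ the map $gf_Sg^{-1}$ induces $\beta\mapsto\beta gf_Sg^{-1}=c_g\theta_Sc_g^{-1}\beta=\theta_{gSg^{-1}}\beta$. Restricted to $Q$ this again induces $\theta_Q$. This proves (3).

The coset set $G/S$ is the disjoint union of the sets $SgS/S\cong S/(S\cap gSg^{-1})$ over double cosets. So the definition of the transfer gives the Mackey formula, and with (3), in $\mathrm{stmod}(kS)$,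
$$\mathrm{Tr}_S^G(f_S)|_S=\sum_{g\in S\backslash G/S}\mathrm{Tr}^S_{S\cap gSg^{-1}}(gf_Sg^{-1})=\sum_{g}[S:S\cap gSg^{-1}]\,f_S=[G:S]f_S.$$
So $f=[G:S]^{-1}\mathrm{Tr}_S^G(f_S)$ restricts to $f_S$. It is an algebra map because restriction to $S$ is faithful. The natural maps $F_f$ and $\theta$ agree at $S$, hence everywhere as $\Pi$ is connected.

**Step 3: every functor occurs.** Let $F:\Pi\to\{\text{finite sets}\}$. We feed it into the construction of Section 5. Let $\Omega=\mathrm{Syl}_p(G)$, so $|\Omega|\equiv1$ modulo $p$, and $T_P=F(P)$, with $G$ acting on $T=\bigsqcup_PF(P)$ by the $c_g$. The $p$-subgroups of $G_P=N_G(P)$ lie in $P$, so they act trivially on $F(P)$. This is (S3). For the same reason, $p$ divides the order of an intersection $G_P\cap G_{P'}\cap\cdots$ if and only if $P\cap P'\cap\cdots\ne1$. For $P\cap P'\ne1$ put $\varphi_{P'P}=(r^{P'}_{P\cap P'})^{-1}r^P_{P\cap P'}$. (S1) follows from $c_gr=rc_g$. If $1\ne D\le P\cap P'$, transitivity of $r$ gives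
$$r^{P'}_D\varphi_{P'P}=r^{P\cap P'}_D\,r^{P'}_{P\cap P'}\varphi_{P'P}=r^{P\cap P'}_D\,r^{P}_{P\cap P'}=r^P_D.\tag{4}$$
So $\varphi_{P'P}=(r^{P'}_D)^{-1}r^P_D$, and (S2) follows by taking $D=P\cap P'\cap P''$.

Let $A=A(T)$, locally split by Lemma 5. For $Q\ne1$ and a Sylow subgroup $P\ge Q$ we have $P\in\Omega^Q$, and Lemma 5 gives bijections
$$F(Q)\xleftarrow{\ r\ }F(P)=T_P\xrightarrow{\ t\mapsto\alpha_t\ }F_A(Q).$$
The resulting bijection $F(Q)\to F_A(Q)$ does not depend on $P$. For another $P'\ge Q$, the element $t'=\varphi_{P'P}(t)$ has $r^{P'}_Qt'=r^P_Qt$ by (4) and $\alpha_{t'}=\alpha_t$ over $Q$ by Lemma 5. It commutes with $r^Q_{Q'}$ (use the same $P$). It commutes with $c_g$ (use $gPg^{-1}$ for $gQg^{-1}$), because $\alpha_t\circ g^{-1}=\mathrm{pr}_t\,g^{-1}\,i=\mathrm{pr}_{gt}\,i=\alpha_{gt}$. So $F_A\cong F$. $\square$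

Separable algebras that are not locally split are not classified here.

## 10. Which locally split algebras are permutation algebras

For any finite $G$-set $X$ the sets $F_{kX}(Q)$, with restriction maps that need not be bijective, are defined as before.

**Lemma 7.** For any finite $G$-set $X$ and $p$-subgroup $Q\ne1$, $F_{kX}(Q)=X^Q$ via coefficient maps. Under this identification $r^Q_{Q'}$ is the inclusion $X^Q\subseteq X^{Q'}$, and $c_g$ is translation by $g$.

*Proof.* The coefficient map at a point of $X^Q$ is a $Q$-linear unital algebra map. Conversely let $f:kX\to k$ be an algebra map in $\mathrm{stmod}(kQ)$. For $Q$-orbits $O$ the elements $e_O=\sum_{x\in O}x$ are $Q$-invariant orthogonal idempotents with sum the unit. So the scalars $f(e_O)\in\mathrm{End}_{\mathrm{stmod}(kQ)}(k)=k$ are orthogonal idempotents with sum $1$, and exactly one $O$ has $f(e_O)=1$. For $O'\ne O$, $f$ composed with multiplication by $e_{O'}$, which is the projection onto $k[O']$, equals $f(e_{O'})f=0$. So $f$ vanishes on $k[O']$. On $k[O]$, $f$ is represented by a module map, and $\mathrm{Hom}_{kQ}(k[O],k)$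 is spanned by the augmentation, whose value on $e_O$ is $|O|$. So $f(e_O)=1$ is a multiple of $|O|$ in $k$, which forces the power $|O|$ of $p$ to be $1$. Thus $f$ is the coefficient at a point of $X^Q$. Distinct points $x\neq x'$ give distinct maps, as seen on $e_{\{x\}}$. Compatibility with $r$ is clear, and $\mathrm{pr}_x\circ g^{-1}=\mathrm{pr}_{gx}$. $\square$

Let $C_0$ be the component of $\mathcal S_p(G)$ containing $S$, and $H\le G$ its stabilizer. Every component contains a Sylow subgroup, so $G$ permutes the components transitively. If $Q\in C_0$ then $Q\le H$, because $Q$ normalizes itself; in particular $S\le H$. Conversely: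

- $(*)$ Every nontrivial $p$-subgroup $Q$ of $H$ lies in $C_0$. For $Q\le hSh^{-1}$ with $h\in H$ by Sylow's theorem in $H$, and $hSh^{-1}\in hC_0=C_0$.

*Example.* If $\mathcal S_p(G)$ is connected, $H=G$. For $G=\mathfrak S_3$, $p=2$, there are three components, each a single subgroup, and $H=N_G(S)=S$, $H/O^{p'}(H)=1$.

**The map $\kappa$.** For each component $C$ choose $a_C\in G$ with $a_CC=C_0$ and $a_{C_0}=1$. Write $a_Q=a_C$ for $Q\in C$. Define a functor $\kappa:\Pi\to H/O^{p'}(H)$ (a group viewed as a one-object groupoid) by
$$r\mapsto1,\qquad (c_g:Q\to gQg^{-1})\mapsto\overline{a_{gQg^{-1}}\,g\,a_Q^{-1}}.\tag{5}$$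
The element in (5) maps $C_0$ to itself, so it lies in $H$. The relations hold. Those for $r$ alone are trivial. For $c_{gh}=c_gc_h$ the products telescope. For $c_gr=rc_g$ use $a_Q=a_{Q'}$ when $Q'\le Q$. For $q\in Q$ the value is the class of $a_Qqa_Q^{-1}$, a $p$-element of $a_QQa_Q^{-1}\le H$, hence trivial. Replacing $a_C$ by $h_Ca_C$ with $h_C\in H$, $h_{C_0}=1$ changes $\kappa$ by a natural isomorphism that is trivial at $S$, so $\kappa:\Gamma\to H/O^{p'}(H)$ does not depend on the choices. It is surjective: $N_G(S)\le H$, $\kappa(c_g)=\bar g$ for $g\in N_G(S)$, and $H=O^{p'}(H)N_H(S)$ by the Frattini argument, $S$ being a Sylow subgroup of the normal subgroup $O^{p'}(H)$.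

**Theorem C.** There is a natural surjection $\kappa:\Gamma\to H/O^{p'}(H)$. A locally split $A$ is isomorphic (as an algebra) to some $kX$ if and only if the $\Gamma$-action on $F_A(S)$ factors through $\kappa$. Hence all locally split algebras are permutation algebras if and only if $\kappa$ is an isomorphism on profinite completions. This holds whenever $O_p(H)\ne1$, in particular if $O_p(G)\ne1$ or if $G$ has $p$-rank one.

*Proof.* **Step 1: permutation algebras factor through $\kappa$.** Let $A\cong kX$ be locally split. By Lemma 7, $F_A(Q)=X^Q$, and the restrictions, which are bijective, are inclusions. So $X^Q=X^{Q'}$ for $1\ne Q'\le Q$, and $X^Q=Y:=X^S$ for all $Q\in C_0$. For $h\in H$, $hY=X^{hSh^{-1}}=Y$. By $(*)$ every $p$-subgroup of $H$ acts trivially on $Y$. So $Y$ is an $H/O^{p'}(H)$-set. For any $Q$, $a_QX^Q=X^{a_QQa_Q^{-1}}=Y$, and the bijections $X^Q\to Y$, $x\mapsto a_Qx$, satisfy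
$$a_{gQg^{-1}}\,gx=(a_{gQg^{-1}}\,g\,a_Q^{-1})(a_Qx)$$
and commute with the inclusions. Hence $F_A\cong Y\circ\kappa$, and the $\Gamma$-action on $F_A(S)$ factors through $\kappa$.

**Step 2: the converse.** Suppose the action on $Y=F_A(S)$ factors through $\kappa$. Then $Y$ is an $H/O^{p'}(H)$-set, and $F_A\cong Y\circ\kappa$ because both have the same $\Gamma$-set at $S$. We build $X$ by induction: $X=G\times_HY$. We claim that $X^Q=\{[1,y]:y\in Y\}$ for every $Q\in C_0$. If $[g,y]\in X^Q$, then $g^{-1}Qg$ is a nontrivial $p$-subgroup of $H$, so it lies in $C_0$ by $(*)$. It also lies in $g^{-1}C_0$, so $g^{-1}C_0=C_0$ and $g\in H$. Conversely $Q\le O^{p'}(H)$ acts trivially on $Y$, hence fixes all $[1,y]$. This proves the claim.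

In particular $X^Q=X^S$ for $1\ne Q\le S$, so $S$ acts freely on $X\setminus X^S$. Thus $k[X\setminus X^S]|_S$ is projective, and the projection $kX|_S\to k^{Y}$ is an isomorphism of algebras in $\mathrm{stmod}(kS)$. So $kX$ is locally split. By Step 1, with $X^S=Y$ as $H$-sets ($h[1,y]=[1,hy]$), $F_{kX}\cong Y\circ\kappa\cong F_A$. By Theorem B, $A\cong kX$ as algebras.

**Step 3: profinite completions.** By Theorem B every finite $\Gamma$-set occurs as $F_A(S)$. So all locally split algebras are permutation algebras if and only if $\ker\kappa$ acts trivially on every finite $\Gamma$-set. Looking at the sets $\Gamma/\Delta$, this says that $\ker\kappa$ lies in every finite-index subgroup $\Delta$. As $\kappa$ is onto a finite group, the kernel of $\hat\Gamma\to H/O^{p'}(H)$ is the closure of the image of $\ker\kappa$. It is trivial exactly under this condition, so the condition says that $\kappa$ is an isomorphism on profinite completions.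

**Step 4: the case $R:=O_p(H)\ne1$.** We show that every functor $F:\Pi\to\{\text{finite sets}\}$ is of the form $Y\circ\kappa$. Here a single set serves all $Q$, namely $Y=F(R)$. Since $R\le S$, $R\in C_0$, and $H$ acts on $Y$ through the $c_h$, as $R\trianglelefteq H$. If $u$ lies in a $p$-subgroup $U\le H$, then $UR$ is a $p$-group, $c_u$ is the identity on $F(UR)$, and the bijection $r:F(UR)\to F(R)$ commutes with $c_u$. So $u$ acts trivially on $Y$, and $Y$ is an $H/O^{p'}(H)$-set.

For $Q\in C_0$ (so $Q\le H$) let $b_Q$ be the bijection $F(Q)\xleftarrow{r}F(QR)\xrightarrow{r}F(R)=Y$.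

- It is compatible with restriction. If $Q'\le Q$ and $w\in F(QR)$, then $r^{Q}_{Q'}r^{QR}_Qw=r^{Q'R}_{Q'}\big(r^{QR}_{Q'R}w\big)$, so $b_{Q'}$ sends it to $r^{Q'R}_R r^{QR}_{Q'R}w=r^{QR}_Rw=b_Q(r^{QR}_Qw)$.
- For $h\in H$, $b_{hQh^{-1}}c_h=c_hb_Q$, since $hQRh^{-1}=(hQh^{-1})R$ and $c_hr=rc_h$.

For arbitrary $Q$ put $B_Q=b_{a_QQa_Q^{-1}}\circ c_{a_Q}:F(Q)\to Y$. It is compatible with $r$, as $a_Q=a_{Q'}$ for $Q'\le Q$. With $h=a_{gQg^{-1}}\,g\,a_Q^{-1}\in H$ we have $c_{a_{gQg^{-1}}}c_g=c_hc_{a_Q}$, so $B_{gQg^{-1}}\circ c_g=c_h\circ B_Q$. Thus $F\cong Y\circ\kappa$. Applied to $F=F_A$, Step 2 shows that every locally split algebra is a permutation algebra.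

**Step 5: the two special cases.** If $O_p(G)\ne1$, then $Q\le Q\,O_p(G)\ge O_p(G)$ for all $Q$, so $\mathcal S_p(G)$ is connected, $H=G$ and $O_p(H)\ne1$. If $G$ has $p$-rank one, every nontrivial $p$-subgroup contains a unique subgroup of order $p$: a central one together with a second one would generate an elementary abelian group of rank two. Comparable subgroups contain the same one, so $C_0$ consists of the $p$-subgroups containing the subgroup $P\le S$ of order $p$. Hence $H=N_G(P)$ and $1\ne P\le O_p(H)$. $\square$
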